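# Window unitaries and faithful irreducible representations of $\mathbb F\times\mathbb F$

## 1. A unitary that carries a projection on a finite window

Let $K\neq 0$ be a Hilbert space and $Y$ a set. Write $(\delta_\lambda)_{\lambda\in Y}$ for the canonical basis of $\ell^2(Y)$ and $(e_{\lambda\mu})$ for the matrix units of $B(\ell^2(Y))$, so $e_{\lambda\mu}\delta_\mu=\delta_\lambda$. Picture $K\otimes\ell^2(Y)$ as a row of copies $K\otimes\delta_\lambda$ of $K$. For a finite set $E\subset Y$ put $1_E=\sum_{\lambda\in E}e_{\lambda\lambda}$.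

**Definition (window unitary).** Choose a finite set $E\subset Y$ (the *window*), a projection $p\le 1\otimes 1_E$ on $K\otimes \ell^2(Y)$, a number $\omega\in\{\sqrt{-1},-1\}$ and, for each $\lambda\notin E$, a unitary $u_\lambda$ on $K$ that has no eigenvalue. The window unitary with these data is
$$V=p+\omega\,(1\otimes 1_E-p)+\sum_{\lambda\notin E}u_\lambda\otimes e_{\lambda\lambda}.\tag{1}$$
The sum converges strongly. On $K\otimes\ell^2(E)$ the operator $V$ is $p+\omega(1-p)$. On each copy $K\otimes\delta_\lambda$ outside the window it is $u_\lambda$.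

For a set $X$ of operators, $X'$ is its commutant. If $X=X^*$ and $1\in X$, then $X''$ is the von Neumann algebra generated by $X$; for other $X$ we write $X''$ for the von Neumann algebra generated by $X\cup X^*\cup\{1\}$.

**Lemma 1.** Let $V$ be as in (1).

(a) $V$ is unitary, its eigenspace for the eigenvalue $1$ is exactly the range of $p$, its eigenvalues lie in $\{1,\omega\}$, and $\omega$ is an eigenvalue if and only if $p\neq 1\otimes 1_E$.

(b) $p\in\{V\}''$.

(c) If $\lambda\notin E$, then $V(\zeta\otimes\delta_\lambda)=u_\lambda\zeta\otimes\delta_\lambda$ for all $\zeta\in K$.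

**Proof.** (c) is read off from (1). For (a), $V$ is a direct sum of the unitaries $p+\omega(1-p)$ on $K\otimes\ell^2(E)$ and $u_\lambda$ on $K\otimes\delta_\lambda$, $\lambda\notin E$. If $V\eta=c\eta$, then each component of $\eta$ is either zero or an eigenvector of the corresponding summand. The $u_\lambda$ have no eigenvalues, so $\eta\in K\otimes\ell^2(E)$. There $V$ is $1$ on the range of $p$ and $\omega\ne 1$ on the range of $1\otimes 1_E-p$. For (b), the mean ergodic theorem says that $\frac1N\sum_{n=0}^{N-1}V^n$ converges strongly to the projection onto $\ker(V-1)$, which is $p$ by (a). Strong limits of polynomials in $V$ lie in $\{V\}''$. $\square$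

Here is the smallest window that links two copies. Let $E=\{\lambda,\mu\}$ with $\lambda\ne\mu$, let $q_{\lambda\mu}$ be the rank one projection onto $\mathbb C(\delta_\lambda+\delta_\mu)$, and let $p=1\otimes q_{\lambda\mu}$. In the basis $\delta_\lambda,\delta_\mu$,
$$q_{\lambda\mu}=\tfrac12\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad q_{\lambda\mu}+\sqrt{-1}\,(1-q_{\lambda\mu})=\tfrac12\begin{pmatrix}1+\sqrt{-1}&1-\sqrt{-1}\\1-\sqrt{-1}&1+\sqrt{-1}\end{pmatrix},\qquad q_{\lambda\mu}-(1-q_{\lambda\mu})=\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$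
With $\omega=-1$ the window unitary flips the two copies. Moreover $e_{\lambda\lambda}q_{\lambda\mu}e_{\mu\mu}=\frac12e_{\lambda\mu}$.

Unitaries without eigenvalues come from the bilateral shift $s$ on $\ell^2(\mathbb Z)$, $s\delta_n=\delta_{n+1}$.

**Lemma 2.** For every unitary $w$ on a Hilbert space $M$, the unitary $w\otimes s$ on $M\otimes\ell^2(\mathbb Z)$ has no eigenvalue.

**Proof.** Let $W(\zeta\otimes\delta_n)=w^n\zeta\otimes\delta_n$, a unitary. Then $(w\otimes s)W(\zeta\otimes\delta_n)=w^{n+1}\zeta\otimes\delta_{n+1}=W(1\otimes s)(\zeta\otimes\delta_n)$, so $w\otimes s$ is unitarily equivalent to $1\otimes s$. Suppose $\eta=\sum_n\zeta_n\otimes\delta_n$ satisfies $(1\otimes s)\eta=c\eta$. Then $|c|=1$ if $\eta\neq0$, and $\zeta_{n-1}=c\zeta_n$ for all $n$. So $\|\zeta_n\|$ does not depend on $n$, and $\sum\|\zeta_n\|^2<\infty$ forces $\eta=0$. $\square$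

What is this for? A free group can be represented by sending its free generators to arbitrary unitaries. Send each generator to a window unitary, with the windows and projections varying over infinitely many generators. All generators together recover every chosen projection, by Lemma 1(b), and these can be chosen to generate a prescribed large von Neumann algebra; this will give irreducibility. Finitely many generators have finitely many windows, so on some copy of $K$ outside all of them they act by prescribed unitaries $u$; this will give faithfulness. In these notes this device produces faithful irreducible representations of full group $C^*$-algebras of products of free groups.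

## 2. Full group $C^*$-algebras, primitivity, and the theorems

Let $G$ be a discrete group. Representations of $G$ are unitary. The full group $C^*$-algebra $C^*(G)$ is the enveloping $C^*$-algebra of $\ell^1(G)$. Equivalently, it is the completion of $\mathbb C[G]$ in the norm $\|a\|=\sup_\pi\|\pi(a)\|$ over all representations $\pi$ of $G$. Every representation of $G$ extends to $C^*(G)$.

**Definition (faithful).** A representation of $G$ is *faithful* if its extension to $C^*(G)$ is injective, equivalently isometric on $\mathbb C[G]$.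

This is stronger than injectivity on $G$. The representation $n\mapsto e^{\sqrt{-1}\,n}$ of $\mathbb Z$ on $\mathbb C$ is injective on $\mathbb Z$, but it maps the infinite-dimensional algebra $C^*(\mathbb Z)\cong C(\mathbb T)$ to $\mathbb C$.

**Definition (primitive).** A $C^*$-algebra is *primitive* if it has a faithful irreducible representation.

The matrix algebra $M_n(\mathbb C)$ is primitive. A commutative $C^*$-algebra has only one-dimensional irreducible representations, so it is primitive only if it is $\mathbb C$.

Let $\mathbb F$ be a free nonabelian group, that is, a free group of rank at least $2$, finite or infinite. For which $\mathbb F$ is $C^*(\mathbb F\times\mathbb F)$ primitive? The question is recorded as an open problem in Tron Omland, "Primeness and primitivity conditions for twisted group $C^*$-algebras", arXiv:1204.4259 (2012). The answer: for all of them, and it does not depend on the rank.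

**Theorem A.** Let $\mathbb F$ be a free group of rank $\kappa\ge2$ ($\kappa$ any cardinal). Then $C^*(\mathbb F\times\mathbb F)$ has a faithful irreducible representation.

**Theorem B.** Let $I\ne\emptyset$ be a countable (finite or infinite) set. For $i\in I$ let $\Gamma_i=\Delta_i*F_{\kappa_i}$, where $\Delta_i$ is an arbitrary countable group (possibly trivial) and $\kappa_i\ge2$ is an arbitrary cardinal. Then $C^*\big(\bigoplus_{i\in I}\Gamma_i\big)$ is primitive.

**Corollary (classification).** Let $(F_{\kappa_i})_{i\in I}$ be a countable family of free groups of arbitrary ranks $\kappa_i\ge1$. Then $C^*\big(\bigoplus_iF_{\kappa_i}\big)$ is primitive if and only if $\kappa_i\neq1$ for all $i$. In particular $C^*(F_\kappa\times F_{\kappa'})$ is primitive for all $\kappa,\kappa'\ge2$, and rank $\ge2$ is sharp.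

We use these textbook facts freely. An injective $*$-homomorphism of $C^*$-algebras is isometric. For each element $a$ of a $C^*$-algebra there is an irreducible representation $\pi$ with $\|\pi(a)\|=\|a\|$. We also use the double commutant theorem and Schur's lemma. Finally, the commutant of $1\otimes B(M)$ on $K\otimes M$ is $B(K)\otimes1$. For von Neumann algebras $P,R$, the algebra $P\bar\otimes R$ is the von Neumann algebra generated by $P\otimes1$ and $1\otimes R$.

For a subgroup $H\le G$, a set $R$ of representatives of the left cosets $G/H$, and a representation $\rho$ of $H$ on $H_\rho$, the induced representation $\mathrm{Ind}_H^G\rho$ acts on $H_\rho\otimes\ell^2(R)$ by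
$$\mathrm{Ind}\,\rho(g)(\zeta\otimes\delta_s)=\rho(h)\zeta\otimes\delta_r,\qquad\text{where } gs=rh,\ r\in R,\ h\in H.\tag{2}$$
It is multiplicative: if $gs=rh$ and $g'r=r'h'$, then $g'gs=r'h'h$.

**Lemma 3.** (a) If $H\le G$, then $C^*(H)\to C^*(G)$ is injective. (b) If $G$ is a directed union of subgroups $G_\alpha$ and a representation of $G$ is faithful on each $C^*(G_\alpha)$, then it is faithful.

**Proof.** (a) Let $a\in\mathbb C[H]$. Restricting representations of $G$ to $H$ gives $\|a\|_{C^*(G)}\le\|a\|_{C^*(H)}$. Conversely, for a representation $\rho$ of $H$ choose $R\ni 1$ in (2). Then $H_\rho\otimes\delta_1$ is invariant under $H$, and $H$ acts there by $\rho$. Hence $\|a\|_{C^*(G)}\ge\|\mathrm{Ind}\rho(a)\|\ge\|\rho(a)\|$. Take the supremum over $\rho$.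

(b) Every $a\in\mathbb C[G]$ lies in some $\mathbb C[G_\alpha]$. By (a) its norm in $C^*(G_\alpha)$ equals its norm in $C^*(G)$. So the representation is isometric on the dense subalgebra $\mathbb C[G]$. $\square$

## 3. Rank one, tensor products and direct sums

**Rank one.** $C^*(\mathbb Z\times\mathbb Z)\cong C(\mathbb T^2)$ is commutative and not $\mathbb C$, so it is not primitive. The restriction to rank at least $2$ is needed.

**Tensoring two representations.** A representation of $\mathbb F\times\mathbb F$ is the same as a pair of commuting representations $\sigma,\tau$ of $\mathbb F$ on one space, via $(g,h)\mapsto\sigma(g)\tau(h)$. We write $\sigma\times\tau$ for it. Suppose we already have a faithful irreducible representation $\rho$ of $\mathbb F$ on $H$. On $H\otimes H$ take $\sigma=\rho\otimes1$ and $\tau=1\otimes\rho$. This is irreducible, since the image generates $B(H)\bar\otimes B(H)=B(H\otimes H)$. Is it faithful? The norm it induces on $\mathbb C[\mathbb F]\odot\mathbb C[\mathbb F]$ is the minimal tensor norm, while $C^*(\mathbb F\times\mathbb F)=C^*(\mathbb F)\otimes_{\max}C^*(\mathbb F)$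 carries the supremum over all commuting pairs. So $\sigma\times\tau$ is faithful exactly when the canonical map $C^*(\mathbb F)\otimes_{\max}C^*(\mathbb F)\to C^*(\mathbb F)\otimes_{\min}C^*(\mathbb F)$ is injective. Nothing recalled so far gives that, and the attempt stops here. The proof below uses no relation between $\otimes_{\max}$ and $\otimes_{\min}$.

We therefore look for commuting von Neumann algebras $P,Q$ on one space with $(P\cup Q)'=\mathbb C1$ that need not be of the form $B(H)\otimes1$, $1\otimes B(H)$. Call such a pair *jointly irreducible*. An example: on $\ell^2(\mathbb F)$ let $P=\lambda(\mathbb F)''$ and $Q=\rho(\mathbb F)''$ for the left and right regular representations. If $T\in(P\cup Q)'$, then $T\delta_1$ is fixed by all $\lambda(g)\rho(g)$, so it is a square summable function constant on conjugacy classes. Nontrivial conjugacy classes in $\mathbb F$ are infinite, so $T\delta_1=c\delta_1$. Since $\delta_1$ is cyclic for $P$, $T=c1$. This $P$ is not isomorphic to any $B(H)$. Indeed $P$ is infinite-dimensional, and $x\mapsto\langle x\delta_1,\delta_1\rangle$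 is a faithful trace on it (faithful because $x\delta_1=0$ implies $x\rho(g)\delta_1=0$ for all $g$). But for infinite-dimensional $H$ a trace on $B(H)$ kills $1-vv^*$ whenever $v^*v=1$, so it is not faithful.

**Direct sums.** A direct sum $\bigoplus_j\pi_j$ of suitable irreducible representations of $\mathbb F\times\mathbb F$ is faithful. It is not irreducible, because the projections onto the summands commute with it. In Section 5 the $\pi_j$ are placed in different slots of a tensor product, which gives a jointly irreducible pair. Even there, the representation that selects slot $j$ on a $j$th block still commutes with the block projections. The window unitaries repair this, and the next section sets them up.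

## 4. Families of windows

**Lemma 4.** Let $K\ne0$ be a Hilbert space, $P\subset B(K)$ a von Neumann algebra generated by a countable set, and $u_1,u_2,\dots\in P$ unitaries without eigenvalues. Let $X$ be an infinite set and $k_0\in X$. There are a nonempty set $Y$ and unitaries $V_k\in P\bar\otimes B(\ell^2(Y))$, $k\in X$, such that

(a) $\{V_k:k\in X\}''=P\bar\otimes B(\ell^2(Y))$;

(b) $-1$ is an eigenvalue of $V_k$ if and only if $k=k_0$;

(c) for every finite $S\subset X$ there are an injection $\iota_S:S\to\{1,2,\dots\}$ and $\lambda\in Y$ with $V_k(\zeta\otimes\delta_\lambda)=u_{\iota_S(k)}\zeta\otimes\delta_\lambda$ for all $k\in S$, $\zeta\in K$.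

**Step 1: an index set with infinitely many copies for each finite set of generators.** Let $\mathrm{Fin}(X)$ be the set of finite subsets of $X$ and $Y=\mathrm{Fin}(X)\times\mathbb N$. As $X$ is infinite, $|Y|=|X|$. For each $S\in\mathrm{Fin}(X)$ fix an injection $\iota_S:S\to\{1,2,\dots\}$. For $\lambda=(S,n)\in Y$ put $\nu_\lambda(k)=\iota_S(k)$ if $k\in S$ and $\nu_\lambda(k)=1$ if $k\in X\setminus S$. On the copy $\lambda$, outside its window, the generator $k$ will act as $u_{\nu_\lambda(k)}$.

**Step 2: a list of projections that generate everything.** First, $P$ is generated by a countable set $D\ni1$ of projections. Take the spectral projections for the intervals $(-\infty,r]$, $r\in\mathbb Q$, of the real and imaginary parts of the countably many generators, and add $1$. Let $\mathcal D$ be the set of pairs $(p,E)$ of the two forms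
$$(d\otimes e_{\lambda\lambda},\{\lambda\})\ \ (d\in D,\ \lambda\in Y),\qquad (1\otimes q_{\lambda\mu},\{\lambda,\mu\})\ \ (\lambda\neq\mu\in Y).\tag{3}$$
In each case $p\le1\otimes1_E$ and $p\in P\bar\otimes B(\ell^2(Y))$. The projections $p$ generate $P\bar\otimes B(\ell^2(Y))$. Indeed, from $1\otimes e_{\lambda\lambda}$ and $1\otimes q_{\lambda\mu}$ we get $1\otimes e_{\lambda\mu}=2(1\otimes e_{\lambda\lambda})(1\otimes q_{\lambda\mu})(1\otimes e_{\mu\mu})$, hence $1\otimes B(\ell^2(Y))$. Also $\sum_\lambda d\otimes e_{\lambda\lambda}=d\otimes1$, hence we get $P\otimes1$.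

**Step 3: one generator for each projection.** Since $D$ is countable and nonempty, $|\mathcal D|=|Y|=|X|$. So there is a surjection $X\to\mathcal D$, $k\mapsto(p_k,E_k)$, and we may arrange that $p_{k_0}$ is of the second form in (3) (take a bijection and interchange two values if necessary). Then $p_{k_0}\ne1\otimes1_{E_{k_0}}$. Put $\omega_{k_0}=-1$, $\omega_k=\sqrt{-1}$ for $k\ne k_0$, and
$$V_k=p_k+\omega_k(1\otimes1_{E_k}-p_k)+\sum_{\lambda\notin E_k}u_{\nu_\lambda(k)}\otimes e_{\lambda\lambda}.$$
These are window unitaries in $P\bar\otimes B(\ell^2(Y))$.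

**Step 4: the three properties.** By Lemma 1(b), $p_k\in\{V_k\}''$. So $\{V_k:k\in X\}''$ contains all projections in (3), and (a) follows from Step 2. By Lemma 1(a), $-1$ is an eigenvalue of $V_{k_0}$, while for $k\neq k_0$ the eigenvalues of $V_k$ lie in $\{1,\sqrt{-1}\}$; this is (b). For (c), $\bigcup_{k\in S}E_k$ is finite, so some $\lambda=(S,n)$ lies outside it. For $k\in S$ we have $\lambda\notin E_k$ and $\nu_\lambda(k)=\iota_S(k)$, so Lemma 1(c) applies. $\square$

Let us try this on one free factor. Let $F_\infty$ be free on $x_1,x_2,\dots$ and let $|\cdot|:F_\infty\to\mathbb Z$ be the homomorphism with $|x_k|=1$. We also use the unit vectors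
$$\eta_n=n^{-1/2}\sum_{l=1}^n\delta_l\in\ell^2(\mathbb Z),\qquad \|s\eta_n-\eta_n\|^2=2/n,\qquad\text{so }\ \|s^m\eta_n-\eta_n\|\to0\ \text{ for each } m\in\mathbb Z.\tag{4}$$

**Example (one factor, infinite rank).** For infinite $X$, $C^*(F_X)$ is primitive. Take a faithful representation $\rho$ of $F_\infty$ on a separable space $M$, put $K=M\otimes\ell^2(\mathbb Z)$, $\sigma(g)=\rho(g)\otimes s^{|g|}$, $u_m=\sigma(x_m)$ and $P=B(K)$. The $u_m$ have no eigenvalues by Lemma 2. For $a\in\mathbb C[F_\infty]$, (4) gives $\|\sigma(a)(\zeta\otimes\eta_n)\|\to\|\rho(a)\zeta\|$, so $\sigma$ is faithful. Let $\pi(x_k)=V_k$ on $K\otimes\ell^2(Y)$. By Lemma 4(a) the image generates $B(K\otimes\ell^2(Y))$, so $\pi$ is irreducible. For finite $S\subset X$, Lemma 4(c) says that on $K\otimes\delta_\lambda$ the group $F_S$ acts by $\sigma$ composed with the injective homomorphism $x_k\mapsto x_{\iota_S(k)}$. This is faithful by Lemma 3(a). Lemma 3(b) finishes.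

For two factors, the choice $P=B(K)$ leaves only $Q=\mathbb C1$ for the second factor. The missing ingredient is a jointly irreducible pair $P,Q$ that carries a faithful $\sigma\times\tau$ with $\sigma$ in $P$ and $\tau$ in $Q$, both without eigenvalues on generators.

## 5. Irreducible representations in separate slots

**Definition (tensor product along unit vectors).** For Hilbert spaces $H_j$ with unit vectors $\xi_j$ ($j\in J$), $\bigotimes_j(H_j,\xi_j)$ is the completed span of the elementary tensors $\otimes_j\eta_j$ with $\eta_j=\xi_j$ for all but finitely many $j$, with inner product $\langle\otimes\eta_j,\otimes\eta_j'\rangle=\prod_j\langle\eta_j,\eta'_j\rangle$. For $T\in B(H_j)$, $T^{(j)}$ denotes $T$ acting in slot $j$.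

If $H_j=\mathbb C^2$ with basis $\epsilon_0,\epsilon_1$ and $\xi_j=\epsilon_0$ for all $j\in\mathbb N$, an orthonormal basis is indexed by the finite subsets $A\subset\mathbb N$: put $\epsilon_1$ in the slots of $A$ and $\epsilon_0$ elsewhere. In general, a countable product of separable spaces is separable. Splitting off slot $j$ identifies $T^{(j)}$ with $T\otimes1$, so for a set $Z\subset B(H_j)$ the von Neumann algebra generated by $Z^{(j)}$ is $(Z'')^{(j)}$.

**Lemma 5.** An operator $T$ on $\bigotimes_j(H_j,\xi_j)$ that commutes with all $B(H_j)^{(j)}$ is scalar.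

**Proof.** Let $\Omega=\otimes\xi_j$. For finite $E\subset J$ let $f_E$ be the product over $j\in E$ of the projections onto $\mathbb C\xi_j$ in slot $j$. If $\eta=\otimes\eta_j$ is an elementary tensor and $E$ contains every $j$ with $\eta_j\ne\xi_j$, then $f_E\eta=\prod_j\langle\eta_j,\xi_j\rangle\,\Omega=\langle\eta,\Omega\rangle\Omega$. As the $f_E$ are bounded by $1$, they converge strongly to the projection onto $\mathbb C\Omega$. $T$ commutes with each $f_E$, hence with this projection, so $T\Omega=c\Omega$. Rank one operators in finitely many slots carry $\Omega$ to any elementary tensor, so $\Omega$ is cyclic for the algebra $\mathcal A$ generated by the $B(H_j)^{(j)}$. For $A\in\mathcal A$, $TA\Omega=AT\Omega=cA\Omega$. Hence $T=c1$. $\square$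

**Lemma 6 (core lemma).** There are a separable Hilbert space $K$, commuting von Neumann algebras $P,Q\subset B(K)$ with $(P\cup Q)'=\mathbb C1$, each generated by a countable set, and representations $\sigma:F_\infty\to U(P)$, $\tau:F_\infty\to U(Q)$ such that

1. $(\sigma\times\tau)(g,h)=\sigma(g)\tau(h)$ is a faithful representation of $F_\infty\times F_\infty$;
2. no $\sigma(x_k)$ and no $\tau(x_k)$ has an eigenvalue.

**Step 1: countably many irreducible representations that compute the norm.** Let $B=C^*(F_\infty\times F_\infty)$, a separable algebra, and let $(a_j)_{j\in\mathbb N}$ be dense in it. Choose irreducible representations $\pi_j$ of $F_\infty\times F_\infty$ on $H_j$ with $\|\pi_j(a_j)\|=\|a_j\|$. Each $H_j$ is separable, being the closure of $\pi_j(B)\zeta$ for any $\zeta\ne0$. For $a\in B$,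
$$\|\pi_j(a)\|\ge\|\pi_j(a_j)\|-\|a-a_j\|=\|a_j\|-\|a-a_j\|\ge\|a\|-2\|a-a_j\|,$$
so, by density,
$$\sup_j\|\pi_j(a)\|=\|a\|\qquad(a\in B).\tag{5}$$
Write $\sigma_j(g)=\pi_j(g,1)$ and $\tau_j(h)=\pi_j(1,h)$.

**Step 2: a jointly irreducible pair that contains all of them.** Choose unit vectors $\xi_j\in H_j$, put $K_0=\bigotimes_j(H_j,\xi_j)$ and
$$P_0=\{\sigma_j(g)^{(j)}:j\in\mathbb N,\ g\in F_\infty\}'',\qquad Q_0=\{\tau_j(h)^{(j)}:j\in\mathbb N,\ h\in F_\infty\}''.$$
They commute: in one slot because $\sigma_j(g)\tau_j(h)=\tau_j(h)\sigma_j(g)$, and across different slots trivially. For each $j$, $P_0\cup Q_0$ generates an algebra that contains $\big(\pi_j(F_\infty\times F_\infty)''\big)^{(j)}=B(H_j)^{(j)}$, since $\pi_j$ is irreducible. By Lemma 5, $(P_0\cup Q_0)'=\mathbb C1$.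

**Step 3: room for selecting a slot and for the shift.** Let $L=\ell^2(\mathbb N)\otimes\ell^2(\mathbb Z)$ and $K=K_0\otimes L\otimes L$. Let $P=P_0\bar\otimes B(L)\otimes1$, and let $Q$ be the von Neumann algebra generated by $Q_0\otimes1\otimes1$ and $1\otimes1\otimes B(L)$. Then $K$ is separable, and $P$ and $Q$ commute. Both are countably generated: $P_0,Q_0$ are by definition, because $F_\infty$ is countable, and $B(L)$ is generated by countably many matrix units. An operator commuting with $P\cup Q$ commutes with $1\otimes B(L)\bar\otimes B(L)$, so it is $t\otimes1\otimes1$, and $t\in(P_0\cup Q_0)'=\mathbb C1$. Hence $(P\cup Q)'=\mathbb C1$.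

**Step 4: the representations.** With $e_{jj}\in B(\ell^2(\mathbb N))$, put (strongly convergent sums)
$$\sigma(g)=\sum_j\sigma_j(g)^{(j)}\otimes(e_{jj}\otimes s^{|g|})\otimes1,\qquad \tau(h)=\sum_j\tau_j(h)^{(j)}\otimes1\otimes(e_{jj}\otimes s^{|h|}).$$
On the $j$th block of the first $\ell^2(\mathbb N)$, $\sigma(g)$ is the unitary $\sigma_j(g)^{(j)}\otimes s^{|g|}\otimes1$, which is multiplicative in $g$. So $\sigma$ is a representation into $U(P)$; in the same way, $\tau$ is one into $U(Q)$. After reordering tensor factors, $\sigma(x_k)=w\otimes s$ with $w=\sum_j\sigma_j(x_k)^{(j)}\otimes e_{jj}\otimes1$ unitary; the same holds for $\tau(x_k)$. Lemma 2 gives (2).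

**Step 5: faithfulness.** The subspace $K_0\otimes(\delta_j\otimes\ell^2(\mathbb Z))\otimes(\delta_j\otimes\ell^2(\mathbb Z))$ is invariant under $\sigma\times\tau$. There $(g,h)$ acts as $\pi_j(g,h)^{(j)}\otimes s^{|g|}\otimes s^{|h|}$. Let $a\in\mathbb C[F_\infty\times F_\infty]$ and $\zeta\in K_0$. Since $a$ is a finite sum, (4) shows that
$$\big\|(\sigma\times\tau)(a)\big(\zeta\otimes(\delta_j\otimes\eta_n)\otimes(\delta_j\otimes\eta_n)\big)\big\|\longrightarrow\|\pi_j(a)^{(j)}\zeta\|\qquad(n\to\infty).$$
Hence $\|(\sigma\times\tau)(a)\|\ge\|\pi_j(a)^{(j)}\|=\|\pi_j(a)\|$, first on $\mathbb C[F_\infty\times F_\infty]$ and by continuity for all $a\in B$, for every $j$. With (5), $\|(\sigma\times\tau)(a)\|=\|a\|$. $\square$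

The representation $\sigma\times\tau$ itself is not irreducible, since it commutes with the projections $e_{jj}$ in either $\ell^2(\mathbb N)$.

## 6. Infinite rank

**Proposition 7.** Let $X$ be an infinite set, $F_X$ the free group on $\{x_k:k\in X\}$, and $k_0\in X$. There is a faithful irreducible representation $\pi$ of $F_X\times F_X$ such that $-1$ is an eigenvalue of $\pi(x_k,1)$ if and only if $k=k_0$, and $-1$ is an eigenvalue of $\pi(1,x_k)$ if and only if $k=k_0$.

**Step 1: definition of $\pi$.** Take $K,P,Q,\sigma,\tau$ from Lemma 6. Lemma 4 with $P$ and $u_m=\sigma(x_m)$ gives $Y$ and $V_k\in P\bar\otimes B(\ell^2(Y))$. Lemma 4 with $Q$ and $u_m=\tau(x_m)$ gives a set $Y'$ and $W_k\in Q\bar\otimes B(\ell^2(Y'))$. On $K\otimes\ell^2(Y)\otimes\ell^2(Y')$ let $\pi(x_k,1)$ be $V_k$ acting on legs $1,2$ and $\pi(1,x_k)$ be $W_k$ acting on legs $1,3$. Because $P$ and $Q$ commute, the $V_k$ commute with the $W_l$. Because $F_X$ is free, this defines a representation of $F_X\times F_X$. Tensoring a unitary with $1$ does not change its eigenvalues, so Lemma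 4(b) gives the eigenvalue statement.

**Step 2: irreducibility.** By Lemma 4(a), $\pi(F_X\times F_X)''$ contains $P\otimes1\otimes1$, $Q\otimes1\otimes1$ and $1\otimes B(\ell^2(Y))\bar\otimes B(\ell^2(Y'))$. An operator in its commutant is therefore $t\otimes1\otimes1$ with $t\in(P\cup Q)'=\mathbb C1$.

**Step 3: faithfulness.** $F_X\times F_X$ is the directed union of the $F_S\times F_S$, $S\subset X$ finite. By Lemma 3(b) it suffices to treat one $S$. Lemma 4(c) gives $\lambda\in Y$, $\lambda'\in Y'$ and injections $\iota,\iota':S\to\{1,2,\dots\}$ such that, for $k\in S$, $V_k$ acts on $K\otimes\delta_\lambda$ as $\sigma(x_{\iota(k)})$ and $W_k$ acts on $K\otimes\delta_{\lambda'}$ as $\tau(x_{\iota'(k)})$. So $K\otimes\delta_\lambda\otimes\delta_{\lambda'}$ is invariant under $\pi(F_S\times F_S)$, which acts there as $(\sigma\times\tau)\circ(\bar\iota\times\bar\iota')$ with the injective homomorphisms $\bar\iota,\bar\iota':F_S\to F_\infty$, $x_k\mapsto x_{\iota(k)}$ and $x_k\mapsto x_{\iota'(k)}$. The induced map $C^*(F_S\times F_S)\to C^*(F_\infty\times F_\infty)$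 is injective by Lemma 3(a), and $\sigma\times\tau$ is faithful. So $\pi$ is faithful on $C^*(F_S\times F_S)$. $\square$

This proves Theorem A for every infinite $\kappa$.

## 7. Finite rank: inducing from a subgroup with quotient $\mathbb Z^2$

If $X$ is finite, Lemma 4 is not available: its proof assigns a generator to each member of the infinite set $\mathcal D$. But a free group of finite rank $\ge2$ contains a normal free subgroup $N$ of infinite rank with quotient $\mathbb Z$. We induce a representation of $N\times N$ to $\mathbb F\times\mathbb F$. Two lemmas say when induction preserves the two properties.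

A group $A$ is amenable if there is a net of unit vectors $\theta_\alpha\in\ell^2(A)$ with $\|\lambda(x)\theta_\alpha-\theta_\alpha\|\to0$ for all $x\in A$, where $\lambda$ is translation. For $A=\mathbb Z$ the $\eta_n$ of (4) do this, and for $\mathbb Z^2$ the $\eta_n\otimes\eta_n$. For $\mathbb Z^{(J)}$ (finitely supported integer families on a set $J$) use, for finite $E\subset J$ and $n\in\mathbb N$, the function $x\mapsto\prod_{i\in E}\eta_n(x_i)\prod_{i\notin E}\delta_0(x_i)$, directed by $(E,n)$.

**Lemma 8.** Let $H\trianglelefteq G$ be discrete with $G/H$ amenable, and let $\rho$ be a faithful representation of $H$. Then $\mathrm{Ind}_H^G\rho$ is faithful.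

**Step 1: among all induced representations, the one from a faithful $\rho$ has the largest norm.** Let $a\in\mathbb C[G]$. By (2), $\mathrm{Ind}\rho(a)$ is the matrix $[\rho(a_{r,s})]_{r,s\in R}$ with $a_{r,s}\in\mathbb C[H]$, $a_{r,s}(h)=a(rhs^{-1})$. Its norm is the supremum, over finite $T\subset R$, of the norms of the truncations to $T$. The truncated matrix is the image of $[a_{r,s}]_{r,s\in T}\in M_T(C^*(H))$ under the amplification of $\rho$. This amplification is injective, hence isometric, while for an arbitrary representation $\rho'$ of $H$ it is contractive. So $\|\mathrm{Ind}\rho(a)\|\ge\|\mathrm{Ind}\rho'(a)\|$.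

**Step 2: compare with a representation of $G$.** Let $\pi$ be any representation of $G$ and $\rho'=\mathrm{Res}_H\pi$. The unitary $U(\zeta\otimes\delta_r)=\pi(r)\zeta\otimes\delta_{rH}$ intertwines $\mathrm{Ind}\rho'$ with $\pi\otimes\lambda_{G/H}$: if $gs=rh$, then
$$U\,\mathrm{Ind}\rho'(g)(\zeta\otimes\delta_s)=\pi(rh)\zeta\otimes\delta_{rH}=\pi(g)\pi(s)\zeta\otimes\delta_{gsH}=(\pi\otimes\lambda_{G/H})(g)\,U(\zeta\otimes\delta_s).$$

**Step 3: use amenability.** For almost invariant $\theta_\alpha\in\ell^2(G/H)$,
$$(\pi\otimes\lambda_{G/H})(a)(\zeta\otimes\theta_\alpha)-\pi(a)\zeta\otimes\theta_\alpha=\sum_ga(g)\,\pi(g)\zeta\otimes(\lambda_{G/H}(g)\theta_\alpha-\theta_\alpha)\to0.$$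
So $\|\mathrm{Ind}\rho(a)\|\ge\|(\pi\otimes\lambda_{G/H})(a)\|\ge\|\pi(a)\|$ for all $\pi$, and $\mathrm{Ind}\rho$ is isometric on $\mathbb C[G]$. $\square$

For $H\trianglelefteq G$, $g\in G$ and a representation $\rho$ of $H$ put $\rho^g(h)=\rho(g^{-1}hg)$. Then $(\rho^g)^k=\rho^{kg}$. If $h_0\in H$, then $\rho^{h_0}\cong\rho$ via $\rho(h_0)$, so $\rho^{gh_0}=(\rho^{h_0})^g\cong\rho^g$.

**Lemma 9.** Let $H\trianglelefteq G$ be discrete and $\rho$ an irreducible representation of $H$. If $\rho^g\not\cong\rho$ for all $g\in G\setminus H$, then $\mathrm{Ind}_H^G\rho$ is irreducible.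

**Proof.** For $h\in H$ and $s\in R$, $hs=s(s^{-1}hs)$, so $\mathrm{Ind}\rho(h)(\zeta\otimes\delta_s)=\rho^s(h)\zeta\otimes\delta_s$. Thus $\mathrm{Res}_H\mathrm{Ind}\rho=\bigoplus_{r\in R}\rho^r$. These irreducibles are pairwise inequivalent: if $\rho^r\cong\rho^s$, then $\rho^{s^{-1}r}\cong\rho$, so $s^{-1}r\in H$ and $r=s$. Let $T$ commute with $\mathrm{Ind}\rho(G)$. Its block $T_{r,s}$ intertwines $\rho^s$ with $\rho^r$. By Schur's lemma it is $0$ for $r\ne s$ and a scalar $c_r$ for $r=s$. For $r,s\in R$ the element $g=rs^{-1}$ carries $H_\rho\otimes\delta_s$ onto $H_\rho\otimes\delta_r$, and $T$ commutes with $\mathrm{Ind}\rho(g)$, so $c_s=c_r$. Hence $T$ is scalar. $\square$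

The hypothesis cannot be dropped. If $\rho=\mathrm{Res}_H\pi$ for a representation $\pi$ of $G$ and $G/H$ is abelian and nontrivial, then $\mathrm{Ind}\rho\cong\pi\otimes\lambda_{G/H}$ commutes with $1\otimes\lambda_{G/H}(x)$ for all $x$, so it is reducible. This is why Proposition 7 marks one generator by the eigenvalue $-1$.

**Proof of Theorem A for finite rank.** Let $2\le n<\infty$, let $\mathbb F$ be free on $a,b_1,\dots,b_{n-1}$, and let $N=\ker(\mathbb F\to\mathbb Z;\ a\mapsto1,\ b_r\mapsto0)$.

**Step 1: $N$ is free on $y_{r,m}=a^mb_ra^{-m}$, $1\le r\le n-1$, $m\in\mathbb Z$.** Let $M$ be the free group on symbols $\tilde y_{r,m}$, and let $\mathbb Z=\langle t\rangle$ act on $M$ by $t\tilde y_{r,m}t^{-1}=\tilde y_{r,m+1}$. Define $\Phi:\mathbb F\to M\rtimes\mathbb Z$ by $a\mapsto t$, $b_r\mapsto\tilde y_{r,0}$, and $\Psi:M\rtimes\mathbb Z\to\mathbb F$ by $\tilde y_{r,m}\mapsto a^mb_ra^{-m}$, $t\mapsto a$. The map $\Psi$ is well defined since $a(a^mb_ra^{-m})a^{-1}=a^{m+1}b_ra^{-(m+1)}$. Then $\Psi\Phi$ fixes $a$ and the $b_r$, while $\Phi\Psi$ fixes $t$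 and sends $\tilde y_{r,m}$ to $t^m\tilde y_{r,0}t^{-m}=\tilde y_{r,m}$. So $\Phi$ is an isomorphism. The projection $M\rtimes\mathbb Z\to\mathbb Z$ composed with $\Phi$ is the map that defines $N$, hence $N=\Psi(M)$. Therefore $N\cong F_X$ with $X=\{1,\dots,n-1\}\times\mathbb Z$, which is infinite because $n\ge2$, and $a\,y_{r,m}a^{-1}=y_{r,m+1}$.

**Step 2: a faithful representation.** Let $G=\mathbb F\times\mathbb F$ and $H=N\times N\trianglelefteq G$. Then $G/H\cong\mathbb Z^2$ is amenable. Let $\pi$ be the representation of $H$ from Proposition 7 with $k_0=(1,0)$. By Lemma 8, $\mathrm{Ind}_H^G\pi$ is faithful.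

**Step 3: irreducibility.** Any $g\in G\setminus H$ is $(a^p,a^q)h$ with $h\in H$ and $(p,q)\ne(0,0)$, and $\pi^g\cong\pi^{(a^p,a^q)}$. Suppose $\pi^{(a^p,a^q)}\cong\pi$ and $p\ne0$. Then $\pi(y_{1,p},1)$ is unitarily equivalent to
$$\pi^{(a^p,a^q)}(y_{1,p},1)=\pi(a^{-p}y_{1,p}a^p,1)=\pi(y_{1,0},1),$$
which has the eigenvalue $-1$. But $(1,p)\neq k_0$, so $-1$ is not an eigenvalue of $\pi(y_{1,p},1)$, a contradiction. If $q\ne0$, compare $\pi(1,y_{1,q})$ with $\pi(1,a^{-q}y_{1,q}a^q)=\pi(1,y_{1,0})$ in the same way. By Lemma 9, $\mathrm{Ind}_H^G\pi$ is irreducible. With Section 6, Theorem A is proved. $\square$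

Neither a relation between $\otimes_{\max}$ and $\otimes_{\min}$ nor a separability theorem of the type "prime implies primitive" was used.

## 8. Countable direct sums with countable free factors

We now prove Theorem B. Elements of $\bigoplus_i\Gamma_i$ have finitely many nontrivial coordinates, and representations of $\bigoplus_i\Gamma_i$ are families of pairwise commuting representations of the $\Gamma_i$ on one space. The window unitaries enter through Lemma 4, once for each $i$. The new points are the infinite number of legs and the groups $\Delta_i$, which are not modified at all.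

**Step 1: the core for a direct sum.** Let $\Gamma_i^0=\Delta_i*F_\infty$, with $F_\infty$ free on $x_1,x_2,\dots$, and $\Gamma^0=\bigoplus_i\Gamma_i^0$, a countable group. We claim that there are a separable Hilbert space $K$, pairwise commuting countably generated von Neumann algebras $P_i\subset B(K)$ with $(\bigcup_iP_i)'=\mathbb C1$, and representations $\sigma_i:\Gamma_i^0\to U(P_i)$ such that the product representation $\sigma$ of $\Gamma^0$, $\sigma(g)=\prod_i\sigma_i(g_i)$, is faithful and no $\sigma_i(x_k)$ has an eigenvalue.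

Let $(a_j)_{j\in\mathbb N}$ be dense in the separable algebra $C^*(\Gamma^0)$, and let $\pi_j$ be irreducible representations on separable spaces $H_j$ with $\|\pi_j(a_j)\|=\|a_j\|$. The estimate before (5) gives $\sup_j\|\pi_j(a)\|=\|a\|$ for all $a\in C^*(\Gamma^0)$. Let $\xi_j\in H_j$ be unit vectors, $K_0=\bigotimes_j(H_j,\xi_j)$ and
$$P_{i,0}=\{\pi_j(g)^{(j)}:j\in\mathbb N,\ g\in\Gamma_i^0\}''.$$
For $i\ne i'$ the subgroups $\Gamma_i^0$ and $\Gamma_{i'}^0$ commute, so $P_{i,0}$ and $P_{i',0}$ commute, within one slot and across slots. Together the $P_{i,0}$ generate $(\pi_j(\Gamma^0)'')^{(j)}=B(H_j)^{(j)}$ for each $j$. By Lemma 5, $(\bigcup_iP_{i,0})'=\mathbb C1$.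

Let $L_i=\ell^2(\mathbb N)\otimes\ell^2(\mathbb Z)$ with any unit vector $\xi_i'$. Let $K=K_0\otimes\bigotimes_i(L_i,\xi'_i)$, which is separable as $I$ is countable, and let $P_i=P_{i,0}\bar\otimes B(L_i)$ act on the legs $0$ and $i$. The $P_i$ commute pairwise and are countably generated. By Lemma 5 the $B(L_i)$ in their legs have scalar commutant on $\bigotimes_i(L_i,\xi_i')$, so they generate all bounded operators there. Hence an operator commuting with all $P_i$ is $t\otimes1$ with $t\in(\bigcup_iP_{i,0})'=\mathbb C1$.

Let $|\cdot|:\Gamma_i^0\to\mathbb Z$ be the homomorphism trivial on $\Delta_i$ with $|x_k|=1$, and put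
$$\sigma_i(g)=\sum_j\pi_j(g)^{(j)}\otimes(e_{jj}\otimes s^{|g|})\quad\text{on legs }0,i.$$
On the $j$th block this is multiplicative and unitary, so $\sigma_i:\Gamma_i^0\to U(P_i)$ is a representation. The $\sigma_i$ commute pairwise because the $P_i$ do. Each $\sigma_i(x_k)$ has the form $w\otimes s$ after reordering the factors, so it has no eigenvalue by Lemma 2.

For faithfulness, let $I_0\subset I$ be finite and $a\in\mathbb C[\bigoplus_{i\in I_0}\Gamma_i^0]$. For $g=(g_i)_{i\in I_0}$ and $\zeta\in K_0$,
$$\sigma(g)\Big(\zeta\otimes\bigotimes_{i\in I_0}(\delta_j\otimes\eta_n)\otimes\bigotimes_{i\notin I_0}\xi_i'\Big)=\pi_j(g)^{(j)}\zeta\otimes\bigotimes_{i\in I_0}(\delta_j\otimes s^{|g_i|}\eta_n)\otimes\bigotimes_{i\notin I_0}\xi'_i.$$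
By (4), as $n\to\infty$ the norm of $\sigma(a)$ applied to this unit-leg vector tends to $\|\pi_j(a)^{(j)}\zeta\|$. So $\|\sigma(a)\|\ge\|\pi_j(a)\|$ on the dense subalgebra $\mathbb C[\Gamma^0]$, hence on $C^*(\Gamma^0)$, for all $j$. Thus $\sigma$ is isometric.

**Step 2: infinite free parts.** Let $\Gamma_i=\Delta_i*F_{X_i}$ with $X_i$ infinite and $\Delta_i$ countable, and let $k_i\in X_i$. We claim that there is a faithful irreducible representation $\pi$ of $\bigoplus_i\Gamma_i$ such that, for $i\in I$ and $k\in X_i$, $-1$ is an eigenvalue of $\pi(x_k)$ if and only if $k=k_i$.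

Take $K,P_i,\sigma_i$ from Step 1 for these $\Delta_i$. For each $i$ apply Lemma 4 with $P_i$, $u_m=\sigma_i(x_m)$, $X_i$, $k_i$. It gives a set $Y_i$ and unitaries $V_k^{(i)}\in P_i\bar\otimes B(\ell^2(Y_i))$. For $g\in\Delta_i$ put $V_g^{(i)}=\sigma_i(g)\otimes1=\sum_{\lambda\in Y_i}\sigma_i(g)\otimes e_{\lambda\lambda}$. Fix $o_i\in Y_i$ and let $\pi$ act on
$$K\otimes\bigotimes_i(\ell^2(Y_i),\delta_{o_i}),\qquad \pi(x_k)=V_k^{(i)},\quad\pi(g)=V_g^{(i)}\quad(k\in X_i,\ g\in\Delta_i)$$
on the legs $K$ and $i$. By the universal property of $\Delta_i*F_{X_i}$ this defines a representation of each $\Gamma_i$. For different $i$ these commute because the $P_i$ do. So $\pi$ is a representation of $\bigoplus_i\Gamma_i$. The eigenvalue statement is Lemma 4(b).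

*Irreducible.* By Lemma 4(a), and since $V_g^{(i)}\in P_i\otimes1$, we have $\pi(\Gamma_i)''=P_i\bar\otimes B(\ell^2(Y_i))$ on legs $K,i$. An operator commuting with all of these commutes with every $B(\ell^2(Y_i))$ in leg $i$. By Lemma 5 these generate all bounded operators on $\bigotimes_i(\ell^2(Y_i),\delta_{o_i})$, so the operator is $t\otimes1$. Then $t\in(\bigcup_iP_i)'=\mathbb C1$.

*Faithful.* $\bigoplus_i\Gamma_i$ is the directed union of the subgroups $\bigoplus_{i\in I_0}(\Delta_i*F_{S_i})$ with $I_0\subset I$ and $S_i\subset X_i$ finite. By Lemma 3(b) it suffices to treat one of them. For $i\in I_0$, Lemma 4(c) gives $\lambda_i\in Y_i$ and an injection $\iota_i:S_i\to\{1,2,\dots\}$ such that $V_k^{(i)}$ acts on $K\otimes\delta_{\lambda_i}$ as $\sigma_i(x_{\iota_i(k)})$ for $k\in S_i$. For $g\in\Delta_i$, $V_g^{(i)}$ acts there as $\sigma_i(g)$. So the subspace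
$$K\otimes\bigotimes_{i\in I_0}\delta_{\lambda_i}\otimes\bigotimes_{i\notin I_0}\delta_{o_i}$$
is invariant under our subgroup, which acts there as $\sigma$ composed with the injective homomorphisms $\Delta_i*F_{S_i}\to\Delta_i*F_\infty=\Gamma_i^0$ that are the identity on $\Delta_i$ and send $x_k$ to $x_{\iota_i(k)}$. This is faithful by Lemma 3(a) and Step 1.

**Step 3: finite $\kappa_i$, by induction of representations.** Now let $\Gamma_i=\Delta_i*F_{\kappa_i}$ be as in Theorem B and $I_f=\{i:\kappa_i<\infty\}$. For $i\in I_f$ let $a_i,b_{i,1},\dots,b_{i,\kappa_i-1}$ be free generators of $F_{\kappa_i}$, where $\kappa_i-1\ge1$. Let $N_i$ be the kernel of the homomorphism $\Gamma_i\to\mathbb Z$ with $a_i\mapsto1$, $b_{i,r}\mapsto0$ and $\Delta_i\mapsto0$.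

We first find the structure of $N_i$. Put $\Theta_i=\Delta_i*\langle b_{i,1},\dots,b_{i,\kappa_i-1}\rangle$, so $\Gamma_i=\Theta_i*\langle a_i\rangle$. Let $M_i=*_{m\in\mathbb Z}\Theta_i^{[m]}$ be a free product of copies of $\Theta_i$, with $\mathbb Z=\langle t\rangle$ shifting: $t\theta^{[m]}t^{-1}=\theta^{[m+1]}$. The homomorphisms $\Gamma_i\to M_i\rtimes\mathbb Z$, $\theta\mapsto\theta^{[0]}$, $a_i\mapsto t$, and $M_i\rtimes\mathbb Z\to\Gamma_i$, $\theta^{[m]}\mapsto a_i^m\theta a_i^{-m}$, $t\mapsto a_i$, exist by the universal properties and are inverse to each other on generators. The composite $\Gamma_i\cong M_i\rtimes\mathbb Z\to\mathbb Z$ is the map that defines $N_i$. Hence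
$$N_i=*_{m}\,a_i^m\Theta_ia_i^{-m}=\Delta_i'*F_{X_i},\qquad\Delta_i'=*_m\,a_i^m\Delta_ia_i^{-m},$$
where $\Delta'_i$ is countable and $F_{X_i}$ is free on the elements $y^{(i)}_{r,m}=a_i^mb_{i,r}a_i^{-m}$. So $X_i=\{1,\dots,\kappa_i-1\}\times\mathbb Z$ is infinite. For $i\notin I_f$ put $N_i=\Gamma_i$, whose free part already has infinite rank.

Let $G=\bigoplus_i\Gamma_i$ and $H=\bigoplus_iN_i\trianglelefteq G$. Then $G/H\cong\mathbb Z^{(I_f)}$ is amenable. Apply Step 2 to $H$, with $k_i=(1,0)$ for $i\in I_f$ and any $k_i$ for $i\notin I_f$, to get $\pi$. By Lemma 8, $\mathrm{Ind}_H^G\pi$ is faithful.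

Let $g\in G\setminus H$. Then $g=g_0h$ with $h\in H$ and $g_0=(a_i^{p_i})_{i\in I_f}$, where finitely many $p_i$, and at least one, are nonzero. Moreover $\pi^g\cong\pi^{g_0}$. Choose $i$ with $p=p_i\ne0$. If $\pi^{g_0}\cong\pi$, then $\pi(y^{(i)}_{1,p})$ is unitarily equivalent to
$$\pi^{g_0}(y^{(i)}_{1,p})=\pi(a_i^{-p}y^{(i)}_{1,p}a_i^{p})=\pi(y^{(i)}_{1,0}),$$
because the other coordinates of $g_0$ commute with $N_i$. But $-1$ is an eigenvalue of $\pi(y^{(i)}_{1,0})$ and not of $\pi(y^{(i)}_{1,p})$. So $\pi^g\not\cong\pi$ for all $g\in G\setminus H$, and $\mathrm{Ind}_H^G\pi$ is irreducible by Lemma 9. This proves Theorem B. $\square$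

**Proof of the Corollary.** If all $\kappa_i\ne1$, then all $\kappa_i\geq 2$, and primitivity is Theorem B with trivial $\Delta_i$ (for the empty family the algebra is $\mathbb C$). Conversely, suppose $\kappa_i=1$ for some $i$, and write the group as $G'\times\mathbb Z$. In an irreducible representation the central subgroup $\mathbb Z$ acts by scalars, by Schur's lemma. So the representation maps $C^*(\mathbb Z)\cong C(\mathbb T)$, which embeds in $C^*(G'\times\mathbb Z)$ by Lemma 3(a), onto $\mathbb C$. It is not injective, and $C^*(G'\times\mathbb Z)$ is not primitive. The statement about $F_\kappa\times F_{\kappa'}$ is the case of a two-element index set. $\square$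

No claim is made for uncountable index sets $I$, nor for factors $\Delta_i*\mathbb Z$ with $\Delta_i$ nontrivial beyond those that are themselves of the form in Theorem B.
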